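# Smooth and formal stability algebras of real hypersurfaces in $\mathbb C^2$

## 1. The bounds 5 and 8

Throughout, $(M,0)$ is a germ at $0\in M$ of a real-analytic real hypersurface in $\mathbb C^2$ that is *Levi nonflat*: its Levi form does not vanish identically on $M$. These are the only hypotheses. Lie algebras are real unless said otherwise, and $\dim=\dim_{\mathbb R}$.

**Theorem 1.** For every real-analytic Levi nonflat germ $(M,0)\subset\mathbb C^2$:

1. $\mathfrak{aut}^f(M,0)$ is solvable and $\dim\mathfrak{aut}^f(M,0)\le5$. This is sharp: equality holds for the hyperquadric, and also for an infinite type $M$.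
2. $\mathfrak{aut}^\infty(M,0)$ is solvable and $\dim\mathfrak{aut}^\infty(M,0)\le8$. This is sharp: equality holds for
$$M_0:\quad \operatorname{Im}w=|w|^2\cdot\tfrac12\arcsin|z|^2 .$$

So both dimensions are bounded, with sharp bounds $5$ (formal) and $8$ (smooth).

In plain words: how many independent infinitesimal symmetries fixing $0$ can $M$ have, if a symmetry need only be smooth along $M$, or only a formal power series at $0$? The problem is taken from Ilya Kossovskiy and Bernhard Lamel, "On the analyticity of CR-diffeomorphisms", arXiv:1408.6711 (2014). Two facts are given with it: for real-analytic symmetries one has $\dim\mathfrak{aut}^\omega(M,0)\le5$, and this is sharp; and there are holomorphically nondegenerate $M$ with $\mathfrak{aut}^\omega(M,0)\subsetneq\mathfrak{aut}^\infty(M,0)$. We use neither of them.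

Let us say what the symbols mean.

**Definition (smooth and analytic algebras).** For $k=\omega$ (real-analytic) or $k=\infty$ (smooth), $\mathfrak{hol}^k(M,0)$ is the algebra of vector fields $X=f_1\partial_{z_1}+f_2\partial_{z_2}$, defined near $0$, such that each $f_j$ is a CR function on $M$ of class $k$ and $X+\bar X$ is tangent to $M$ near $0$. The stability subalgebra $\mathfrak{aut}^k(M,0)$ is cut out by $X|_0=0$.

**Definition (formal algebra).** Let $\rho$ be a real-analytic defining function of $M$. Then $\mathfrak{aut}^f(M,0)$ consists of the formal fields $X=f_1\partial_{z_1}+f_2\partial_{z_2}$ with $f_j\in\mathbb C[[z_1,z_2]]$ and $f_j(0)=0$ such that $(X+\bar X)\rho$ lies in the ideal generated by $\rho$ in $\mathbb C[[z,\bar z]]$. Dropping the condition $f_j(0)=0$ gives $\mathfrak{hol}^f(M,0)$.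

Tangency of $X+\bar X$ is not preserved under $X\mapsto iX$, so these are real Lie algebras. A formal field lives only at the point $0$; it has no value at any other point of $M$. A smooth field lives near $0$ on $M$, but it may be nonzero with vanishing Taylor series at $0$. These two defects are what the proof must handle.

The hypothesis of Levi nonflatness cannot be dropped. On $M=\{\operatorname{Im}w=0\}$ all fields $w^k\partial_w$, $k\ge1$, are tangent and vanish at $0$, so the dimension is infinite.

## 2. Background: types of points, and cited facts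

Choose coordinates $(z,w)$, $w=u+iv$, with
$$M:\ v=\varphi(z,\bar z,u),\qquad \varphi(0)=0,\quad d\varphi(0)=0,$$
and use $(z,\bar z,u)$ as coordinates on $M$. Put $W=u+i\varphi=w|_M$ and
$$L=\partial_z+a\,\partial_u,\qquad a=\frac{i\varphi_z}{1-i\varphi_u},\qquad T=\partial_u .\tag{1}$$
Since $L\overline W=-i\varphi_z+a(1-i\varphi_u)=0$ and $L\bar z=0$, the field $L$ spans the $(1,0)$ vectors on $M$, and $h$ is CR iff $\bar Lh=0$. We compute
$$[L,\bar L]=i\ell T,\quad i\ell=L\bar a-\bar La,\qquad [L,T]=bT,\quad b=-a_u .\tag{2}$$
As $L\bar a-\bar La$ is minus its own conjugate, $\ell$ is real-valued. It is real-analytic, it represents the Levi form, and $\ell\not\equiv0$ by hypothesis.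

*Example.* If $\varphi$ does not depend on $u$, then $a=i\varphi_z$, $\ell=-2\varphi_{z\bar z}$, $b=0$. For $\varphi=|z|^2$ we get $\ell=-2$. For $\varphi=|z|^4$ we get $\ell=-8|z|^2$: Levi nonflat, but degenerate at $0$.

**Definition (infinitesimal CR automorphism).** It is a real vector field $V$ on an open piece of $M$ with $[L,V]\in\operatorname{span}L$. The germs at $p$ form the algebra $\mathfrak h_p$. Section 4 shows that these are the restrictions to $M$ of the fields $X+\bar X$ above.

**Definition (minimal point, type).** A point $p\in M$ is minimal if no germ of a complex curve through $p$ lies in $M$. If $0$ is minimal, $M$ is of finite type (at $0$); otherwise it is of infinite type.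

*Example.* On $\operatorname{Im}w=|z|^4$ the origin is minimal: if $h=(h_1,h_2)$ is a holomorphic curve in $M$ with $h(0)=0$, the harmonic function $\operatorname{Im}h_2=|h_1|^4\ge0$ has an interior minimum, so it vanishes, and $h$ is constant. The hypersurface $v=u\,|z|^2$ contains the curve $\{w=0\}$, so it is of infinite type.

The *hyperquadric* is $\mathcal Q:\operatorname{Im}W=|Z|^2$ in $\mathbb C^2_{(Z,W)}$. $M$ is *spherical near $p$* if it is CR equivalent to a piece of $\mathcal Q$ near $p$. The algebra $\mathfrak{su}(2,1)$ consists of the traceless complex $3\times3$ matrices that are skew for a Hermitian form of signature $(2,1)$; it has real dimension $8$ and complexification $\mathfrak{sl}_3(\mathbb C)$. At a Levi nondegenerate point, *umbilic* means that the local curvature invariant of É. Cartan vanishes there; we use only the following.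

**Fact (C1)** (É. Cartan; Chern–Moser). Let a real-analytic hypersurface in $\mathbb C^2$ be Levi nondegenerate near $p$. If it is spherical near $p$, then $\mathfrak h_p\cong\mathfrak{su}(2,1)$. It is spherical near $p$ iff all points near $p$ are umbilic. At a nonumbilic point the stability group is finite, so elements of $\mathfrak h_p$ vanishing at $p$ are $0$, and $\dim\mathfrak h_p\le3$.

Consequently $\dim\mathfrak h_p\le3$ whenever $M$ is not spherical near $p$: restrict to a nearby nonumbilic point. The restriction is injective because elements of $\mathfrak h_p$ are real-analytic (we shall see this in Section 5).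

**Fact (C2)** (Trépreau). Let $p\in M$ be minimal. For every neighbourhood $\omega$ of $p$ in $M$ there are a neighbourhood $\omega'\subset\omega$ of $p$ and a connected open set $D$ on one side of $M$ with $\omega'\subset\partial D$, such that every continuous CR function on $\omega$ extends continuously to $D\cup\omega'$, holomorphically in $D$. (Here $D$ is a one-sided neighbourhood: near each point of $\omega'$ it fills one side of $M$.)

From Lie theory we use Lie's theorem, Engel's theorem, Cartan's criterion (nondegenerate Killing form means semisimple), and the classification: over an algebraically closed field of characteristic $0$, simple Lie algebras have dimensions $3,8,10,14,\dots$, and the only one of dimension $8$ is $\mathfrak{sl}_3$, the only one of dimension $3$ is $\mathfrak{sl}_2$.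

## 3. Five and eight fields by hand

**The hyperquadric.** Consider on $\mathcal Q$ the fields
$$Z\partial_Z+2W\partial_W,\quad iZ\partial_Z,\quad W(Z\partial_Z+W\partial_W),\quad aW\partial_Z+2i\bar aZ(Z\partial_Z+W\partial_W)\ \ (a\in\mathbb C),\tag{3}$$
$$\partial_W,\qquad a\partial_Z+2i\bar aZ\partial_W\ \ (a\in\mathbb C).\tag{4}$$
Let $\rho=\operatorname{Im}W-|Z|^2$, so that $X+\bar X$ is tangent to $\mathcal Q$ iff $\operatorname{Re}(X\rho)=0$ on $\mathcal Q$, where $W=U+i|Z|^2$. The first two fields generate $(Z,W)\mapsto(tZ,t^2W)$ and $(e^{i\theta}Z,W)$, which preserve $\mathcal Q$. For the third,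
$$\operatorname{Re}\Big[W\Big(-|Z|^2+\frac W{2i}\Big)\Big]=-U|Z|^2+\tfrac12\operatorname{Im}W^2=0 .$$
For the last type in (3),
$$X\rho=-aW\bar Z+\bar aZW-2i\bar aZ|Z|^2=-2i\operatorname{Im}(a\bar Z)\,W-2i\bar aZ|Z|^2,$$
whose real part is $2\operatorname{Im}(a\bar Z)|Z|^2+2\operatorname{Im}(\bar aZ)|Z|^2=0$. Finally $\partial_W\rho=\frac1{2i}$ and $(a\partial_Z+2i\bar aZ\partial_W)\rho=-a\bar Z+\bar aZ$ are imaginary. So all fields are tangent. Those in (3) vanish at $0$ and span a space of dimension $1+1+1+2=5$. Hence $\dim\mathfrak{aut}^f(\mathcal Q,0)\ge5$.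

**An infinite type hypersurface with five fields.** Put $Z=zw$, $W=w^2$, and let
$$M_1:\ v=u\,x(|z|^2),\qquad\text{where $x$ is the small solution of }2x=|z|^2(1+x^2).$$
On $M_1$ we have $\operatorname{Im}w^2=2uv=2u^2x$ and $|zw|^2=|z|^2u^2(1+x^2)=2u^2x$. So $M_1\setminus\{w=0\}$ is mapped into $\mathcal Q$, and the map is locally biholomorphic there, its Jacobian determinant being $2w^2$. In particular $M_1$ is Levi nonflat; it contains $\{w=0\}$. From $\partial_z=w\partial_Z$ and $\partial_w=z\partial_Z+2w\partial_W$ we get
$$\partial_Z=w^{-1}\partial_z,\qquad Z\partial_Z+2W\partial_W=w\partial_w,\qquad Z\partial_Z+W\partial_W=\tfrac12(z\partial_z+w\partial_w),$$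
so the fields (3) become
$$w\partial_w,\quad iz\partial_z,\quad \tfrac12w^2(z\partial_z+w\partial_w),\quad w\big(a\partial_z+i\bar az(z\partial_z+w\partial_w)\big).\tag{5}$$
They are holomorphic, vanish at $0$, are tangent to $M_1$ for $w\ne0$, and by continuity also along $w=0$. So $\dim\mathfrak{aut}^f(M_1,0)\ge5$.

**The hypersurface $M_0$.** Put $\tau=-1/w$; then $\operatorname{Im}\tau=v/|w|^2$ and $\partial_\tau=w^2\partial_w$, and for $w\neq0$ the equation of $M_0$ is $\operatorname{Im}\tau=\frac12\arcsin|z|^2$. Setting $v=u^2x$, the equation $v=|w|^2\cdot\frac12\arcsin|z|^2$ follows from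
$$\frac{x}{1+u^2x^2}\cdot(1+u^2x^2)=(1+u^2x^2)\cdot\tfrac12\arcsin|z|^2,\quad\text{i.e.}\quad \frac x{1+u^2x^2}=\tfrac12\arcsin|z|^2 ,$$
which by the implicit function theorem has a real-analytic solution $x=x(z,\bar z,u)$ near $0$ with $x(0)=0$. The defining equation also determines $v$ uniquely near $0$, so $M_0:\ v=u^2x(z,\bar z,u)$. For $w\ne0$ consider
$$\Phi(z,w)=(Z,W)=(ze^{\tau},e^{2\tau}).$$
It is locally biholomorphic ($dZ\wedge dW=2e^{3\tau}dz\wedge d\tau$), and on $M_0$
$$\operatorname{Im}W=e^{2\operatorname{Re}\tau}\sin(2\operatorname{Im}\tau)=e^{2\operatorname{Re}\tau}|z|^2=|Z|^2 .$$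
So $\Phi$ maps $M_0\setminus\{w=0\}$ locally diffeomorphically into $\mathcal Q$, and $M_0$ is Levi nonflat. Note what happens near $u=0$: as $u\to0^+$, $\operatorname{Re}\tau\to-\infty$ and $\Phi\to(0,0)$; as $u\to0^-$, $W\to\infty$. So one side of $M_0$ sees the fields of $\mathcal Q$ vanishing at the origin, and the other side sees those vanishing "at infinity". Precisely, $\partial_z=e^\tau\partial_Z$ and $\partial_\tau=Z\partial_Z+2W\partial_W$ give
$$\partial_Z=e^{-\tau}\partial_z,\qquad\partial_W=\tfrac12e^{-2\tau}(\partial_\tau-z\partial_z),\qquad Z\partial_Z+W\partial_W=\tfrac12(\partial_\tau+z\partial_z),$$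
and up to real factors the fields (3), (4) pull back to
$$\partial_\tau=w^2\partial_w,\qquad iz\partial_z;$$
$$Y_2^+=e^{2\tau}(\partial_\tau+z\partial_z),\qquad Y_a^+=e^{\tau}\big(a\partial_z+i\bar az(\partial_\tau+z\partial_z)\big);$$
$$Y_2^-=e^{-2\tau}(\partial_\tau-z\partial_z),\qquad Y_a^-=e^{-\tau}\big(a\partial_z+i\bar az(\partial_\tau-z\partial_z)\big).$$
All are tangent to $M_0\setminus\{w=0\}$; the first two are tangent to all of $M_0$ by continuity and vanish at $0$. On $M_0$ we have $w=u(1+iux)$, hence
$$\tau=-\frac1u+\frac{ix}{1+iux},\qquad e^{\pm\tau}=e^{\mp1/u}\cdot(\text{real-analytic function of }(z,\bar z,u)).$$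
So the coefficients of $Y^+$, restricted to $\{u>0\}$ and extended by $0$ to $u\le0$, are smooth on $M_0$ and flat along $u=0$. They are CR and define tangent fields, because this holds for $u>0$ and for $u<0$ and passes to $u=0$ by continuity. The same works for $Y^-$ on $\{u<0\}$ extended by $0$ to $u\ge0$. Thus
$$w^2\partial_w,\ iz\partial_z,\quad Y_2^+,\,Y^+_1,\,Y^+_i,\quad Y_2^-,\,Y_1^-,\,Y_i^-$$
lie in $\mathfrak{aut}^\infty(M_0,0)$. They are independent: on $u>0$ the first five are pull-backs of independent fields while the $Y^-$ vanish, and on $u<0$ the three $Y^-$ are independent. So $\dim\mathfrak{aut}^\infty(M_0,0)\ge8$.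

This settles sharpness, once the upper bounds are proved. The rest of Theorem 1 is the upper bounds and solvability.

## 4. From a vector field to one real function

*Purpose: replace $X$ by a single function $f$ satisfying a linear system with possible poles along $\{\ell=0\}$.*

Let $X=f_1\partial_z+f_2\partial_w$ be in $\mathfrak{hol}^\infty$ or $\mathfrak{hol}^f$. In the formal case a "function on $M$" is an element of
$$\mathbb C[[z,\bar z,u]]\cong\mathbb C[[z,\bar z,w,\bar w]]/(\rho)\qquad(w\mapsto u+i\varphi,\ \bar w\mapsto u-i\varphi),$$
and $X+\bar X$, which preserves $(\rho)$, induces a derivation of this quotient. In both cases let $V$ be $X+\bar X$ on $M$. It is real, so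
$$V=fT+gL+\bar g\bar L,\qquad f\ \text{real},\qquad g=Vz=f_1|_M .$$
We have $\bar Lz=\bar LW=0$, $Vz=f_1$, $VW=f_2$ and $\bar Lf_j=0$. Hence $[\bar L,V]$ annihilates $z$ and $W$. Write $[\bar L,V]=\alpha T+\beta L+\gamma\bar L$. Applying it to $z$ gives $\beta=0$; applying it to $W$ and using $TW=1+i\varphi_u\ne0$ gives $\alpha=0$. Conjugating, $[L,V]\in\operatorname{span}L$. Since
$$[L,V]=(Lf+bf+i\ell\bar g)T+(Lg)L+(L\bar g)\bar L,$$
this says
$$Lf+bf+i\ell\bar g=0,\qquad L\bar g=0. \tag{6}$$
Let $\mathcal O=\mathbb C\{z,\bar z,u\}$ (convergent series) and $R=\mathcal O[1/\ell]$. Where $\ell\ne0$, or over $R$, we get $\bar g=\frac i\ell(Lf+bf)$, and $L\bar g=0$ becomes, with its conjugate,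
$$L^2f=A_1Lf+A_0f,\qquad \bar L^2f=\bar A_1\bar Lf+\bar A_0f, \tag{7}$$
$$A_1=\frac{L\ell}\ell-b,\qquad A_0=\frac{b\,L\ell}{\ell}-Lb\qquad\text{in }R .$$

Conversely, near a point with $\ell\ne0$ a real solution $f$ of (7) defines $\bar g=\frac i\ell(Lf+bf)$ and $V$ with $[L,V]\in\operatorname{span}L$; then $f_1=Vz$ and $f_2=VW$ are CR because $\bar Lf_1=[\bar L,V]z=0$ and $\bar Lf_2=[\bar L,V]W=0$. So real solutions of (7) correspond bijectively to infinitesimal CR automorphisms there. The space of complex solutions is closed under conjugation, so it is the complexification of the space of real ones.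

*The map $X\mapsto f$ is injective.* If $f=0$, then $\ell\bar g=0$. In the formal case we are in a domain, so $g=0$, $V=0$ and $f_j|_M=0$; putting $\bar z=0$ in $f_j(z,u+i\varphi(z,\bar z,u))=0$ and inverting $u\mapsto u+i\varphi(z,0,u)$ gives $f_j=0$. In the smooth case the argument is local: if $f=0$ near a point with $\ell\ne0$, then $X=0$ on $M$ near that point. Also $X\mapsto V$ is a Lie homomorphism.

*The hyperquadric by hand.* For $\varphi=|z|^2$ we have $L=\partial_z+i\bar z\partial_u$, $\ell=-2$, $b=0$, and (7) reads $L^2f=\bar L^2f=0$. Here $Lz=1$, $L\bar z=0$, $L\overline W=0$, $LW=2i\bar z$. Products of one of $1,z,W$ and one of $1,\bar z,\overline W$ are therefore solutions. There are nine products and one linear relation, $W-\overline W=2i|z|^2$, so we see the eight-dimensional solution space spanned by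
$$1,\quad z,\quad\bar z,\quad u,\quad|z|^2,\quad z\overline W,\quad\bar zW,\quad|W|^2 .$$
For instance $\partial_W$ has $f=1$, and $W(Z\partial_Z+W\partial_W)$ has $f=f_2-2i\bar zf_1=W^2-2i|z|^2W=|W|^2$. The next lemma shows that $8$ is an upper bound for every $M$.

## 5. Eight derivatives that close up

*Purpose: turn (7) into a total first-order system for eight unknowns that are denominator-free differential expressions in $f$.*

Let $\mathcal D$ be the ring of differential operators generated by $R,L,\bar L$; let $\mathcal D_n$ be the left $R$-span of words of length $\le n$ in $L,\bar L$; put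
$$G_1=L^2-A_1L-A_0,\qquad G_2=\bar L^2-\bar A_1\bar L-\bar A_0,\qquad\Delta=[L,\bar L]=i\ell T,$$
and let $I\subset\mathcal D$ be the left ideal generated by $G_1,G_2$. Note $T=\Delta/(i\ell)\in\mathcal D$. Put
$$\Omega=(1,\ L,\ \bar L,\ \bar LL,\ \Delta,\ \Delta L,\ \Delta\bar L,\ \Delta^2)^t .$$

**Lemma 1.** For every $P\in\mathcal D$ there is a row $r_P\in R^8$ with $P\equiv r_P\Omega$ mod $I$.

*Proof.* By (2), $[L,\Delta]=i(L\ell)T+i\ell bT=c\Delta$ with $c=L\ell/\ell+b\in R$, and similarly for $\bar L$. Counting $\Delta$ as length $2$, we see that modulo shorter words $\Delta$ commutes with $L$ and $\bar L$, elements of $R$ commute with everything, and $L\bar L=\bar LL+\Delta$. So at top order we compute in a Heisenberg algebra.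

Let $V_n=\mathcal D_n/(\mathcal D_{n-1}+I\cap\mathcal D_n)$ and write $\sim$ for equality in $V_n$. As $I$ is a left ideal, left multiplication by $L$ or $\bar L$ induces $R$-linear maps $V_n\to V_{n+1}$, and left multiplication by $\Delta$ a map $V_n\to V_{n+2}$. Sorting letters, $V_n$ is spanned by the $\Delta^c\bar L^aL^b$ with $2c+a+b=n$. For $P\in\mathcal D_{n-2}$,
$$PL^2=PG_1+P(A_1L+A_0)\sim0,\qquad P\bar L^2\sim0 .$$
So only the monomials with $b=1$, or with $b=0$ and $a\le1$, matter. We now derive relations.

- In $V_3$: $0\sim L\bar L^2\sim\bar L^2L+2\Delta\bar L$, so $\bar L^2L\sim-2\Delta\bar L$.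
- In $V_4$: $0\sim L^2\bar L^2\sim L(\bar L^2L+2\Delta\bar L)\sim\bar L^2L^2+4\Delta\bar LL+2\Delta^2$, so $4\Delta\bar LL+2\Delta^2\sim0$.
- Multiply the last relation by $L$ on the left: $0\sim4\Delta(\bar LL+\Delta)L+2\Delta^2L=4\Delta\bar LL^2+6\Delta^2L$, so $\Delta^2L\sim0$ in $V_5$.
- Multiply it by $\bar L$ on the left: $0\sim4\Delta\bar L^2L+2\Delta^2\bar L\sim-8\Delta^2\bar L+2\Delta^2\bar L=-6\Delta^2\bar L$, so $\Delta^2\bar L\sim0$ in $V_5$.

$V_5$ is spanned by $\bar L^4L\sim-2\Delta\bar L^3\sim0$, $\ \Delta\bar L^2L\sim-2\Delta^2\bar L\sim0$, $\ \Delta^2L\sim0$ and $\Delta^2\bar L\sim0$. So $V_5=0$, that is, $\mathcal D_5\subset\mathcal D_4+I$. If $\mathcal D_n\subset\mathcal D_4+I$, then $L\mathcal D_n\subset\mathcal D_5+I\subset\mathcal D_4+I$ and likewise for $\bar L$; by induction $\mathcal D=\mathcal D_4+I$. Finally: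

- $V_4$ is spanned by $\Delta^2$, since $\bar L^3L\sim-2\Delta\bar L^2\sim0$ and $\Delta\bar LL\sim-\frac12\Delta^2$;
- $V_3$ is spanned by $\Delta L,\Delta\bar L$; $V_2$ by $\Delta,\bar LL$; $V_1$ by $L,\bar L$; $V_0$ by $1$.

Descending from $\mathcal D_4$ to $\mathcal D_0$ gives $\mathcal D=R\,\Omega_1+\dots+R\,\Omega_8+I$. $\square$

**The vector $J(f)$.** For a solution $f$ of (7), smooth or formal in $\mathbb C[[z,\bar z,u]]$, put $J(f)=\Omega f$. It matters later that *the operators in $\Omega$ have coefficients in $\mathcal O$*: no denominators. As $I$ annihilates $f$, Lemma 1 gives $Pf=r_PJ(f)$ for all $P\in\mathcal D$ (in the smooth case, where $\ell\ne0$). Choose $A,B,C\in\mathrm{Mat}_8(R)$ with $L\Omega\equiv A\Omega$, $\bar L\Omega\equiv B\Omega$, $T\Omega\equiv C\Omega$ mod $I$. Then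
$$LJ=AJ,\qquad\bar LJ=BJ,\qquad TJ=CJ\qquad(J=J(f)). \tag{8}$$

**The bracket in terms of $J$.** By (2), the $T$-component of $[V,V']$ is
$$\{f,f'\}=Vf'-V'f-b(fg'-f'g)-\bar b(f\bar g'-f'\bar g)+i\ell(g\bar g'-\bar gg').\tag{9}$$
Replace $\bar g$ by $\frac i\ell(Lf+bf)$ and $g$ by $-\frac i\ell(\bar Lf+\bar bf)$. Then (9) extends $\mathbb C$-bilinearly to complex solutions, and it is the bracket of the complexified algebra. By the Leibniz rule $\Omega_i\{f,f'\}$ is a sum of terms $r\cdot(Pf)(P'f')$ with $r\in R$, $P,P'\in\mathcal D$; by Lemma 1 there is an $R$-bilinear $\beta:R^8\times R^8\to R^8$ with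
$$J(\{f,f'\})=\beta(J(f),J(f')). \tag{10}$$

**The ball $U$.** We shall use only finitely many elements of $R$: the entries of $A_i,A,B,C,\beta$, the finitely many coefficients expressing the congruences mod $I$ that we use, and those in Lemma 2. Each is $n/\ell^k$ with $n\in\mathcal O$. Fix a ball $U$ about $0$ in $(z,\bar z,u)$-space on which $\varphi,\ell$ and all these numerators converge. Identities between the germs persist on $U\setminus\{\ell=0\}$, since multiplied by a power of $\ell$ they are identities of real-analytic functions on the connected set $U$.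

If $\ell(p)\ne0$, then $L,\bar L,T$ span all directions at points near $p$, so (8) expresses every partial derivative of $J$ linearly in $J$ with real-analytic coefficients. Hence $J(f)(p)=0$ implies $f=0$ near $p$; the space $\mathrm{Sol}_p$ of germs at $p$ of complex solutions has $\dim_{\mathbb C}\le8$; and solutions are real-analytic near $p$ (solve the linear ODE along rays from $p$). In particular $\dim\mathfrak h_p=\dim_{\mathbb C}\mathrm{Sol}_p\le8$.

## 6. Evaluation at a point, and two ways in which it fails

The first thing to try is to evaluate. For a field defined near $0$ pick $p$ near $0$ with $\ell(p)\ne0$; if $X\mapsto J(f)(p)$ were injective, the dimension would be at most $8$, and we could compute inside $\mathfrak{su}(2,1)$.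

*Formal fields can only be evaluated at $0$, where (8) has a pole.* On $M_1:v=ux(|z|^2)$ from Section 3, $\varphi_z$ and hence $a$ is divisible by $u$, so $L$ and $\bar L$ map each ideal $(u^k)$ into itself. By (2), $\ell$ is divisible by $u$, so $\Delta=i\ell T$ preserves $(u^k)$ as well. Now $f_2=VW=f(1+i\varphi_u)+f_1LW$, so
$$f=\frac{f_2-f_1LW}{1+i\varphi_u}. \tag{11}$$
Here $LW=L(\overline W+2i\varphi)=2iL\varphi$ and $W=u(1+ix)$ are divisible by $u$. For all five fields (5), $f_2$ is divisible by $W$; so $f\in(u)$, $J(f)\in(u)$, and $J(f)(0)=0$. Evaluation at $0$ is the zero map on a five-dimensional space.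

*Smooth fields can be evaluated at $p$, but one $p$ does not see everything.* On $M_0$ the fields $Y^-$ vanish identically for $u>0$. Taking one point on each side of $u=0$ would give only $8+8=16$. Nor does the Taylor series at $0$ help by itself: on $M_0$ six of our eight fields have zero Taylor series.

The remedies are these. In the formal case, evaluate at the *generic point*: work with $J(f)$ over the field of fractions of $\mathbb C[[z,\bar z,u]]$, where $\ell$ is invertible. In the smooth case, use that a flat field makes $J(V)$ decay faster than every power of the distance to $0$, while $\beta$ in (10) has only poles of finite order. That forces $\operatorname{ad}V$ to be nilpotent, and then nilpotent and solvable subalgebras of $\mathfrak{sl}_3$ are small: $3$ and $5$.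

## 7. Generic rank: eight or at most three

*Purpose: vectors $J(f)$ may satisfy linear relations over $R$ forced by (7). We show that these relations account exactly for the local solution space at generic points, so the rank is $8$ or $\le3$.*

**Lemma 2.** Let $\mathcal S=\{s\in R^8:\ s\Omega\in I\}$, $Q=\operatorname{Frac}\mathcal O$, $N=8-\operatorname{rank}_Q\mathcal S$. For generic $p\in U$, $N=\dim_{\mathbb C}\mathrm{Sol}_p=\dim\mathfrak h_p$. Either $N=8$, in which case $\mathcal S=0$, $\dim_{\mathbb C}\mathrm{Sol}_p=8$ and $M$ is spherical near $p$ for all $p\in U$ with $\ell(p)\ne0$; or $N\le3$, in which case $\dim\mathfrak h_p\le3$ at all such points.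

*Proof.*

**Step 1: $\mathcal S$ is stable under differentiation.** This is needed so that the relations cut out a parallel subbundle. $R$ is Noetherian, so $\mathcal S$ has finitely many generators. For $s\in\mathcal S$, $L(s\Omega)\in I$ and $L(s\Omega)=(Ls)\Omega+sL\Omega\equiv(Ls+sA)\Omega$. So $Ls+sA\in\mathcal S$, and likewise $\bar Ls+sB,\ Ts+sC\in\mathcal S$.

**Step 2: the curvature of (8) lies in $\mathcal S$.** This is needed for integrability. On the trivial $\mathbb C^8$-bundle over $\{\ell\ne0\}$ consider the connection $D_L=L-A$, $D_{\bar L}=\bar L-B$, $D_T=T-C$. Expanding,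
$$D_LD_{\bar L}-D_{\bar L}D_L-i\ell D_T=-\big((LB)+BA-(\bar LA)-AB-i\ell C\big).$$
On the other hand, mod $I$,
$$L\bar L\Omega\equiv L(B\Omega)\equiv((LB)+BA)\Omega,\qquad\bar LL\Omega\equiv((\bar LA)+AB)\Omega,\qquad i\ell T\Omega\equiv i\ell C\Omega .$$
Since $L\bar L-\bar LL-i\ell T=0$, the rows of the curvature matrix lie in $\mathcal S$. In the same way $LT-TL-bT=0$ and its conjugate show that the rows of
$$(LC)+CA-(TA)-AC-bC,\qquad(\bar LC)+CB-(TB)-BC-\bar bC$$
lie in $\mathcal S$; up to sign these are the other two curvature matrices.

**Step 3: parallel sections.** We produce an $N$-dimensional space of candidates for $J(f)$. Let $p\in U$ with $\ell(p)\ne0$ be such that the matrix of generators of $\mathcal S$ has at $p$ its maximal rank $8-N$; this is the meaning of "generic". Near $p$ this rank is constant, so $E=\{(x,J):s(x)J=0\ \ \forall s\in\mathcal S\}$ is a bundle of rank $N$ (it suffices to impose the generators). For a section $J$ of $E$ and $s\in\mathcal S$,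
$$s(LJ-AJ)=L(sJ)-(Ls+sA)J=0$$
by Step 1, and similarly for $\bar L,T$. So the connection preserves $E$, and by Step 2 it is flat on $E$. Hence near $p$ there is an $N$-dimensional complex space of parallel sections of $E$.

**Step 4: parallel sections are exactly the $J(f)$.** Let $J$ be a parallel section of $E$ and put $f=J_1$. Define rows for words recursively by $r_1=e_1$, $r_{LP}=Lr_P+r_PA$, $r_{\bar LP}=\bar Lr_P+r_PB$. Then $P\equiv r_P\Omega$ mod $I$, as in Step 1. Also $Pf=r_PJ$: this is true for $P=1$, and if it holds for $P$, then $L(Pf)=(Lr_P)J+r_PLJ=(Lr_P+r_PA)J$, and likewise for $\bar L$.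

The row $s=r_{LL}-A_1r_L-A_0r_1$ satisfies $s\Omega\equiv G_1\equiv0$, so $s\in\mathcal S$ and $G_1f=sJ=0$; similarly $G_2f=0$. So $f$ solves (7). Each component $\Omega_i$ is an integer combination of words; if $r_i$ is the same combination of rows, then $\Omega_if=r_iJ$ and $r_i\Omega\equiv\Omega_i=e_i\Omega$, so $r_i-e_i\in\mathcal S$ and $\Omega_if=J_i$. Thus $\Omega f=J$.

Conversely, for any solution $f$ and $s\in\mathcal S$, $sJ(f)=(s\Omega)f=0$, so by (8) $J(f)$ is a parallel section of $E$. Hence $\dim_{\mathbb C}\mathrm{Sol}_p=N$, and $\dim\mathfrak h_p=N$ by Section 4.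

**Step 5: the dichotomy.** By (C1) at a generic point, $N=8$ or $N\le3$. If $N=8$, then $\mathcal S\subset Q^8$ has rank $0$, so $\mathcal S=0$; Steps 3 and 4 now apply at every $p\in U$ with $\ell(p)\ne0$, so $\dim_{\mathbb C}\mathrm{Sol}_p=\dim\mathfrak h_p=8$ and (C1) gives sphericity near $p$. If $N\le3$ and $\ell(p)\ne0$, a finite set of independent germs at $p$ restricts injectively to a nearby generic point, since by (8) a solution whose $J$ vanishes at one point of a connected neighbourhood in $\{\ell\ne0\}$ vanishes there. So $\dim\mathfrak h_p\le N\le3$. $\square$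

## 8. Solvable and nilpotent subalgebras of $\mathfrak{sl}_3$

**Lemma 3.** Let $k$ be algebraically closed of characteristic $0$. Solvable subalgebras of $\mathfrak{sl}_3(k)$ have dimension $\le5$; nilpotent ones have dimension $\le3$.

*Proof.* By Lie's theorem a solvable subalgebra is conjugate into the upper triangular matrices $\mathfrak b=\mathfrak t\oplus\mathfrak n$, of dimension $2+3=5$. Let $\mathfrak m\subset\mathfrak b$ be nilpotent with $\dim\mathfrak m\ge4$; then $\dim(\mathfrak m\cap\mathfrak n)\ge2$. An element $h\in\mathfrak b$ acts on $\mathfrak n$ with eigenvalues $\alpha_1(h),\alpha_2(h),(\alpha_1+\alpha_2)(h)$, and on $\mathfrak n/[\mathfrak n,\mathfrak n]$ with $\alpha_1(h),\alpha_2(h)$, where the simple roots $\alpha_1,\alpha_2$ form a basis of $(\mathfrak b/\mathfrak n)^*$.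

If $\mathfrak m\supset\mathfrak n$, take $h\in\mathfrak m\setminus\mathfrak n$. Then $\alpha_1(h),\alpha_2(h)$ are not both $0$, so $\operatorname{ad}h$ has a nonzero eigenvalue on $\mathfrak m$, contradicting nilpotency.

Otherwise $\dim(\mathfrak m\cap\mathfrak n)=2$ and $\mathfrak m\to\mathfrak b/\mathfrak n$ is onto. Choose $h\in\mathfrak m$ with $\alpha_1,\alpha_2,\alpha_1+\alpha_2$ all nonzero on it. Then $\operatorname{ad}h$ is invertible on $\mathfrak n$, hence on the invariant subspace $\mathfrak m\cap\mathfrak n\ne0$ of $\mathfrak m$, again a contradiction. $\square$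

## 9. Formal fields at the generic point: $\dim\mathfrak{aut}^f\le5$

Let $K=\operatorname{Frac}\mathbb C[[z,\bar z,u]]$. It contains $R$ and $Q$.

**Step 1: independent solutions stay independent over $K$.** This replaces evaluation at a point. *If formal solutions $f_1,\dots,f_d$ of (7) are $\mathbb C$-linearly independent, then $J(f_1),\dots,J(f_d)\in K^8$ are $K$-linearly independent.*

Otherwise take a shortest nontrivial relation $\sum c_iJ(f_i)=0$, $c_i\in K$, with one coefficient equal to $1$. Applying $L$ and (8) gives $\sum(Lc_i)J(f_i)+A\sum c_iJ(f_i)=\sum(Lc_i)J(f_i)=0$, which is shorter because $L1=0$. So all $Lc_i=0$. Likewise $\bar Lc_i=0$, hence $Tc_i=0$ as $i\ell T=[L,\bar L]$ and $\ell\ne0$ in $K$. By (1) all partial derivatives of $c_i$ vanish.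

Such a $c=c_i$ is constant. Write $c=p/q$ in lowest terms. From $q\,\partial p=p\,\partial q$ we get $q\mid\partial q$ for every partial derivative $\partial$. If $q$ had order $m\ge1$, some partial derivative of its lowest homogeneous part would be nonzero, so some $\partial q$ would be nonzero of order $m-1$ and could not be divisible by $q$. So $q$ is a unit, $c$ is a power series with zero derivatives, and $c\in\mathbb C$.

The first component of the relation now reads $\sum c_if_i=0$ with $c_i\in\mathbb C$ not all zero, a contradiction.

**Step 2: the bound $N$.** This settles the nonspherical case. By Section 4, $X\mapsto f_X$ is injective with real values, and real series that are $\mathbb R$-independent are $\mathbb C$-independent. For $s\in\mathcal S$ we have $sJ(f)=(s\Omega)f=0$, so all $J(f)$ lie in a $K$-space of dimension $8-\operatorname{rank}\mathcal S=N$. By Step 1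
$$\dim\mathfrak{aut}^f\le\dim\mathfrak{hol}^f\le N\le8 . \tag{12}$$

**Step 3: $\mathfrak{aut}^f$ is solvable.** This lets us use Lemma 3. Let $X\in\mathfrak{aut}^f$, $\rho=\operatorname{Im}w-\varphi$, and $(X+\bar X)\rho=h\rho$. As $X$ vanishes at $0$ and $\varphi$ has order $\ge2$, the degree-one part reads $\operatorname{Im}f_2^{(1)}=h(0)\operatorname{Im}w$. Comparing the holomorphic and antiholomorphic terms, $f_2^{(1)}=\gamma w$ with $\gamma=h(0)=\bar\gamma$. So the linear part of $X$ is $(\alpha z+\beta w)\partial_z+\gamma w\partial_w$: linear parts lie in a triangular, hence solvable, algebra. Let $F_k$ be the set of fields of order $\ge k$ in $\mathfrak{aut}^f$. The kernel of $X\mapsto X^{(1)}$ is the ideal $F_2$, and $[F_j,F_k]\subset F_{j+k-1}$. As $\dim F_2<\infty$ by (12) and $\bigcap_kF_k=0$, we have $F_k=0$ for large $k$. So $F_2$ is nilpotent and $\mathfrak{aut}^f$ is solvable.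

**Step 4: from $8$ to $5$.** If $N\le3$, (12) suffices. Let $N=8$. By Lemma 2, for every $p\in U$ with $\ell(p)\ne0$ the injective map $f\mapsto J(f)(p)$, $\mathrm{Sol}_p\to\mathbb C^8$, is an isomorphism. By (10) it carries the bracket of $\mathrm{Sol}_p=(\mathfrak h_p)_{\mathbb C}\cong\mathfrak{sl}_3(\mathbb C)$ to $\beta_p$, the value of $\beta$ at $p$. Skew-symmetry and the Jacobi identity are polynomial identities in the coefficients of $\beta$ which hold at all these $p$, a dense set; so they hold over $R$. The Killing determinant of $\beta$ is an element of $R$ that is nonzero at these $p$. Therefore $(\bar K^8,\beta)$, where $\bar K$ is an algebraic closure of $K$, is a semisimple Lie algebra of dimension $8$. Simple algebras have dimensions $3,8,10,\dots$, and $8$ is not a sum of copies of $3$; so it is $\mathfrak{sl}_3(\bar K)$.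

The identity (10) holds for formal solutions, so
$$\mathfrak{aut}^f\otimes_{\mathbb R}\bar K\to(\bar K^8,\beta),\qquad X\otimes c\mapsto cJ(f_X)$$
is a homomorphism of Lie algebras, injective by Step 1. By Step 3 the image is solvable; its dimension over $\bar K$ is $\dim_{\mathbb R}\mathfrak{aut}^f$. By Lemma 3, $\dim\mathfrak{aut}^f\le5$. Together with Section 3 this proves part 1 of Theorem 1. $\blacksquare$

## 10. Nonminimal points form at most one curve

For smooth fields we need unique continuation, and for that we need to know where $M$ is minimal.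

**Lemma 4.** After shrinking $M$, either all points of $M$ are minimal, or there is a smooth complex curve $\Sigma\ni0$, $\Sigma\subset M$, such that all points of $M\setminus\Sigma$ are minimal.

*Proof.* Write $M$ as $w=\Theta(z,\bar z,\bar w)$ with $\Theta$ holomorphic in its arguments and $\Theta=\bar w+O(2)$. For $p=(z_p,w_p)$ near $0$ let $Q_p=\{w=\Theta(z,\bar z_p,\bar w_p)\}$, $|z|<r$. If $p\in M$, then $p\in Q_p$.

**Step 1: a nonminimal $p\in M$ has $Q_p\subset M$.** This replaces an arbitrary curve by a canonical one. Let $h=(h_1,h_2)$ be nonconstant holomorphic near $0\in\mathbb C$ with $h(0)=p$ and values in $M$. Then $h_2(t)=\Theta(h_1(t),\overline{h(t)})$. The function $h_2(t)-\Theta(h_1(t),\overline{h(s)})$ is holomorphic in $t$, antiholomorphic in $s$ and zero for $s=t$, so it vanishes; with $s=0$, $h(t)\in Q_p$. Hence $h_1$ is nonconstant, so open, and $Q_p$ lies in $M$ over a neighbourhood of $z_p$. The value of $v-\varphi(z,\bar z,u)$ at $(z,\Theta(z,\bar p))$ is real-analytic in $z$ and vanishes near $z_p$, so it vanishes for $|z|<r$.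

**Step 2: label $Q_p$ by one real number.** Let $q$ be the point of $Q_p$ over $z=0$. As $q\in M$, $q=q(u):=(0,u+i\varphi(0,0,u))$ with a real $u=u_p$, and $u_p\to0$ as $p\to0$. Since $Q_p$ is a complex curve in $M$ through $q$, the argument of Step 1 shows that it coincides with $Q_q$ near $q$. Both are graphs over $|z|<r$, so $Q_p=Q_q$.

**Step 3: only $u_p=0$ occurs.** Let $F(z,u)$ be the value of $v-\varphi$ at $(z,\Theta(z,\overline{q(u)}))$, and let $\mathcal N$ be the set of small real $u$ with $Q_{q(u)}\subset M$. It is the common zero set of the functions $F(z,\cdot)$, $|z|<r$, which are real-analytic on a common interval. If $0$ were an accumulation point of $\mathcal N$, they would all vanish identically. Since $\Theta_{\bar w}(0)=1$, the map $(z,u)\mapsto(z,\Theta(z,\overline{q(u)}))$ would be a local diffeomorphism onto $M$ near $0$, foliating $M$ by complex curves; so $M$ would be Levi flat, a contradiction. Hence near $0$ we have $\mathcal N\subset\{0\}$. Every nonminimal $p$ near $0$ then has $u_p=0$, so $p\in Q_p=Q_{q(0)}=Q_0$, and if such a $p$ exists, $\Sigma:=Q_0\subset M$.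 $\square$

**Lemma 5 (unique continuation).** Let $M'$ be a connected open piece of $M$ consisting of minimal points. A smooth CR function $h$ on $M'$ vanishing on a nonempty open set vanishes identically.

*Proof.* Otherwise let $p\in M'$ be a boundary point of the interior of $\{h=0\}$. By (C2), $h$ extends to a function holomorphic on a connected one-sided $D$ and continuous up to $\omega'\ni p$. It vanishes on a nonempty open part of $\omega'$. Extend it by $0$ across that part: the result is continuous and holomorphic off $M$, hence holomorphic, and it is zero on one side. So the extension vanishes near that part, hence on the connected set $D$. By continuity $h=0$ on $\omega'$, so $p$ is interior to $\{h=0\}$, a contradiction. $\square$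

**Corollary.** Let $V$ be an infinitesimal CR automorphism on a piece $M'\subset U$ as in Lemma 5, and write $J(V)=J(f)$. If $J(V)(p)=0$ at some $p\in M'$ with $\ell(p)\ne0$, then $V=0$ on $M'$. Indeed $f=0$ near $p$ by (8), so $V=0$ near $p$, and its coefficients $Vz,VW$ are CR functions. The same holds for complex combinations: if $f=f^1+if^2$ with real $f^j$ vanishes near $p$, so do $f^1,f^2$. Thus $V\mapsto J(V)(p)$ is injective on complexified spaces of such fields, and restriction to $\mathfrak h_p$ is injective.

## 11. Flat fields act nilpotently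

**Lemma 6 (Taylor map).** Taking Taylor series at $0$ gives a Lie homomorphism $\mathfrak{aut}^\infty(M,0)\to\mathfrak{aut}^f(M,0)$. Its kernel $F^\infty$ is the ideal of fields whose coefficients are flat at $0$ on $M$. For $V\in F^\infty$ and every direction $\eta$, $J(V)(s\eta)=O(s^n)$ as $s\to0^+$ for all $n$.

*Proof.* Let $h$ be a smooth CR function on $M$, and denote its Taylor series in $(z,\bar z,u)$ again by $h$. There is a unique formal $H(z,w)$ with $h(z,0,u)=H(z,u+i\varphi(z,0,u))$, since $u\mapsto u+i\varphi(z,0,u)$ is formally invertible. Put $d=h-H|_M$. Then $\bar Ld=0$, i.e. $\partial_{\bar z}d=-\bar a\,\partial_ud$, and $d|_{\bar z=0}=0$. If $d\ne0$ were divisible by $\bar z^k$ but not by $\bar z^{k+1}$, $k\ge1$, then the left side would not be divisible by $\bar z^k$ while the right side is. So $d=0$ and $h=H|_M$ formally. Taking Taylor series is compatible with brackets, computed on $M$ as $Vf_j'-V'f_j$, and with tangency: $(X+\bar X)\rho=0$ on $M$ becomes membership in $(\rho)$. This gives the homomorphism and its kernel. For $V\in F^\infty$, $f$ is flat at $0$ by (11);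 and $\Omega$ has coefficients in $\mathcal O$, so $J(V)=\Omega f$ is flat. $\square$

**Lemma 7.** Let $p(s)=s\eta$, $0<s<\varepsilon$, be a segment in $U$ on which $|\ell(p(s))|\ge cs^\kappa$, $c>0$. Let $\mathfrak g$ be a finite-dimensional Lie algebra of smooth infinitesimal CR automorphisms on an open subset of $M$ containing the segment, such that $V\mapsto J(V)(p(s))$ is injective on $\mathfrak g_{\mathbb C}$ for each $s$. If $V\in\mathfrak g$ and $|J(V)(p(s))|=O(s^n)$ for all $n$, then $\operatorname{ad}V$ is nilpotent on $\mathfrak g$.

*Proof.* For each $s$, $|Y|_s:=|J(Y)(p(s))|$ is a norm on $\mathfrak g_{\mathbb C}$. The coefficients of $\beta$ have bounded numerators near $0$ and powers of $\ell$ as denominators, so (10) gives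
$$|[V,Y]|_s\le Cs^{-\kappa'}|V|_s|Y|_s$$
with $C,\kappa'$ independent of $s$. If $[V,Y]=\lambda Y$ with $0\ne Y\in\mathfrak g_{\mathbb C}$, divide by $|Y|_s\neq0$: $|\lambda|\le Cs^{-\kappa'}|V|_s\to0$. So $\lambda=0$, all eigenvalues of $\operatorname{ad}V$ vanish, and $\operatorname{ad}V$ is nilpotent. $\square$

Suitable $\eta$ exist. Write $\ell(s\eta)=s^dP_d(\eta)+O(s^{d+1})$ with $P_d\not\equiv0$ the lowest homogeneous part of $\ell$, and take $\eta$ with $P_d(\eta)\ne0$. We may also prescribe the sign of $\eta_u\ne0$.

*Check on $M_0$.* On $u>0$, $Y_2^+$ and the $Y_a^+$ correspond to the fields $W(Z\partial_Z+W\partial_W)$ and $aW\partial_Z+2i\bar aZ(Z\partial_Z+W\partial_W)$ of $\mathcal Q$. The dilation $E=Z\partial_Z+2W\partial_W$ (that is, $w^2\partial_w$) satisfies $[E,Y_a^+]=Y_a^+$ and $[E,Y_2^+]=2Y_2^+$. So $E$, which is not flat, acts with eigenvalues $1,2$, while $[Y_2^+,E]=-2Y_2^+$ and $[Y_a^+,E]=-Y_a^+$ raise the weight, as nilpotent operators do.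

## 12. Smooth fields side by side: $\dim\mathfrak{aut}^\infty\le8$

**Step 1: all points minimal.** Here one point suffices, and we get $\le5$. Given finitely many linearly independent elements of $\mathfrak{aut}^\infty$, choose a common ball $B\subset U$ on which they are defined, consisting of minimal points, and $p\in B$ with $\ell(p)\ne0$. By the Corollary their span injects into $\mathfrak h_p$. So $\dim\mathfrak{aut}^\infty\le8$. Fix a basis and a ball $B$ on which it is defined. Bracket relations between germs hold on $B$ by Lemma 5, so $\mathfrak{aut}^\infty$ is a Lie algebra of fields on $B$ that injects into $\mathfrak h_p$ for $p\in B$, $\ell(p)\ne0$. Lemmas 6 and 7 show that $\operatorname{ad}V$ is nilpotent for $V\in F^\infty$. By Engel's theorem $F^\infty$ is a nilpotent ideal. As $\mathfrak{aut}^\infty/F^\infty\subset\mathfrak{aut}^f$ is solvable (Section 9), $\mathfrak{aut}^\infty$ is solvable. By Lemma 2 and (C1) it is a solvable subalgebra of $\mathfrak{su}(2,1)$ or of an algebra of dimension $\le3$. Complexifying and applying Lemma 3, $\dim\mathfrak{aut}^\infty\le5$.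

By Lemma 4 the remaining case is that of a curve $\Sigma=Q_0\subset M$, $\Sigma=\{w=\Theta(z,0)\}$ with $\Theta(z,0)=O(z^2)$. Replacing $w$ by $w-\Theta(z,0)$ keeps the normalization of Section 2 (and all constructions are made in these new coordinates), so we may assume $\Sigma=\{w=0\}$, i.e. $\varphi(z,\bar z,0)=0$.

**Step 2: separate the two sides of $\Sigma$.** This organizes the failure found in Section 6. Let $M^\pm=\{\pm u>0\}$; in small balls these half-balls are connected and consist of minimal points. Put
$$K_\pm=\{V\in\mathfrak{aut}^\infty:\ V=0\text{ on }M^\mp\text{ near }0\},$$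
and let $\mathfrak g^\pm$ be the algebra of restrictions of elements of $\mathfrak{aut}^\infty$ to $M^\pm$, as germs at $0$. The $K_\pm$ are ideals, $K_+\cap K_-=0$ by continuity, and the kernel of $\mathfrak{aut}^\infty\to\mathfrak g^\pm$ is $K_\mp$. Hence
$$\dim\mathfrak{aut}^\infty=\dim\mathfrak g^++\dim K_-=\dim\mathfrak g^-+\dim K_+, \tag{13}$$
$K_\pm$ embeds in $\mathfrak g^\pm$, and $\mathfrak{aut}^\infty\hookrightarrow\mathfrak g^+\oplus\mathfrak g^-$. As in Step 1, finitely many independent elements of $\mathfrak g^\pm$ inject into $\mathfrak h_p$ for $p\in M^\pm$ in a common ball with $\ell(p)\ne0$. So $\dim\mathfrak g^\pm\le8$ and $\dim\mathfrak{aut}^\infty<\infty$. Fix a ball in $U$ on which a basis of $\mathfrak{aut}^\infty$ is defined; by Lemma 5 on the half-balls, relations holding on $M^\pm$ near $0$ hold on the whole half-ball.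

**Step 3: solvability.** We run the argument of Step 1 on each side. Let $V\in F^\infty$. Apply Lemma 7 to $\mathfrak g^\pm$ on segments $s\eta$ with $P_d(\eta)\ne0$ and $\pm\eta_u>0$; its hypotheses hold by the Corollary and Lemma 6. So $\operatorname{ad}V$ is nilpotent on $\mathfrak g^+$ and on $\mathfrak g^-$, hence on $\mathfrak{aut}^\infty\hookrightarrow\mathfrak g^+\oplus\mathfrak g^-$. By Engel's theorem $F^\infty$ is a nilpotent ideal; $\mathfrak{aut}^\infty/F^\infty\subset\mathfrak{aut}^f$ is solvable; so $\mathfrak{aut}^\infty$ is solvable, and so are its images $\mathfrak g^\pm$.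

**Step 4: $8=5+3$.** Here the one-sided fields are seen to be flat. A field $V\in K_\pm$ is smooth and vanishes on one side of $\Sigma$, so by continuity all derivatives of its coefficients vanish at $0$. Thus $K_\pm\subset F^\infty$ is nilpotent. By Lemma 2 and (C1), $\mathfrak g^+$ and $K_-\cong K_-|_{M^-}$ are subalgebras of $\mathfrak{su}(2,1)$, or of algebras of dimension $\le3$. Complexify and apply Lemma 3: $\dim\mathfrak g^+\le5$ since it is solvable, and $\dim K_-\le3$ since it is nilpotent. By (13), $\dim\mathfrak{aut}^\infty\le8$. With the eight fields of Section 3 on $M_0$, part 2 of Theorem 1 is proved. $\blacksquare$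

## 13. Nonspherical hypersurfaces, the extremal algebra, and fields moving the origin

The same tools give four complements, which were not used above.

**Theorem 2.** Let $(M,0)$ be as in Theorem 1.

- (a) If no complex curve through $0$ lies in $M$ (finite type), then $\dim\mathfrak{aut}^\infty\le5$.
- (b) If $M$ is not spherical at generic points, then $\dim\mathfrak{aut}^f\le3$ and $\dim\mathfrak{aut}^\infty\le5$. The bound $5$ is sharp in this class.
- (c) If $\dim\mathfrak{aut}^\infty=8$, then $M$ is of infinite type and generically spherical, and $\mathfrak{aut}^\infty$ is an extension of $\mathbb R^2$ by the sum of two Heisenberg algebras.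
- (d) $\dim\mathfrak{hol}^f\le8$ and $\dim\mathfrak{hol}^\infty\le8$.

*Proof of (a).* In the second alternative of Lemma 4 the point $0\in\Sigma$ is not minimal. So the first alternative holds, and Step 1 of Section 12 applies.

*Proof of (b), the bounds.* Now $N\le3$ in Lemma 2, and $\dim\mathfrak{aut}^f\le3$ by (12). In finite type $\dim\mathfrak{aut}^\infty\le\dim\mathfrak h_p\le3$. In infinite type $\dim\mathfrak g^\pm\le3$, and by (13) it is enough to show $\dim K_-\le2$.

Suppose not. Then $\mathfrak k=K_-|_{M^-}$ is a 3-dimensional nilpotent algebra. By Lemma 2 and (C1), $M$ is not spherical near any point with $\ell\ne0$, so nonumbilic points are dense in $\{\ell\ne0\}$. At a nonumbilic $p\in M^-$ an element of $\mathfrak k$ vanishing at $p$ is zero near $p$ by (C1), hence zero. So evaluation $\mathfrak k\to T_pM$ is bijective. Near $p$ we may thus identify $M$ with a local Lie group, $\mathfrak k$ being its right-invariant fields; the CR structure, preserved by $\mathfrak k$, is left-invariant. It is given by a plane $D$ in the algebra of left-invariant fields, which is isomorphic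 to $\mathfrak k$, and a complex structure $\mathcal J$ on $D$, with $[D,D]\not\subset D$ by Levi nondegeneracy. So the algebra is not abelian, and being 3-dimensional nilpotent it is the Heisenberg algebra. If $D$ contained the centre, $D$ would be an abelian subalgebra, a contradiction. So for any $0\ne e_1\in D$, the vectors $e_1$, $e_2=\mathcal Je_1$, $e_3=[e_1,e_2]$ form a basis with $e_3\ne0$ central. Hence all such triples (algebra, $D$, $\mathcal J$) are isomorphic. One of them comes from $\mathcal Q$ with the algebra (4), which is nilpotent, simply transitive near $0$, and nonabelian: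
$$[a\partial_Z+2i\bar aZ\partial_W,\ c\,\partial_Z+2i\bar cZ\partial_W]=2i(a\bar c-\bar ac)\partial_W=-4\operatorname{Im}(a\bar c)\,\partial_W .$$
So $M$ is spherical near $p$, a contradiction. Hence $\dim\mathfrak{aut}^\infty\le3+2=5$.

*Proof of (b), sharpness.* Let $\tau=\frac1{2w^2}$, so $\partial_\tau=-w^3\partial_w$; put $Z=e^\tau(i+z)$, $W=(1+i)e^{3\tau}$ and consider $\operatorname{Im}W=(\operatorname{Im}Z)^3$. With $\theta=\operatorname{Im}\tau$, after division by $e^{3\operatorname{Re}\tau}$, it reads
$$\sin3\theta+\cos3\theta=\big(\cos\theta+\operatorname{Im}(e^{i\theta}z)\big)^3 .$$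
This holds at $\theta=z=0$, where the $\theta$-derivative of (left minus right) is $3-0\ne0$. So locally $\theta=F(z,\bar z)$ with $F$ real-analytic, $F(0)=0$. With $v=u^3x$ we have $w=u(1+iu^2x)$ and
$$\operatorname{Im}\tau=\operatorname{Im}\frac{(1-iu^2x)^2}{2u^2(1+u^4x^2)^2}=-\frac{x}{(1+u^4x^2)^2},$$
so $\operatorname{Im}\tau=F$ can be solved for a real-analytic $x(z,\bar z,u)$ with $x(0)=0$, and $M:v=u^3x(z,\bar z,u)$ is real-analytic. The map $(z,w)\mapsto(Z,W)$ is locally biholomorphic for $w\ne0$, and the tube $\operatorname{Im}W=(\operatorname{Im}Z)^3$ is Levi nondegenerate where $\operatorname{Im}Z\ne0$, which holds here. So $M$ is Levi nonflat. As $(1+iu^2x)^{-2}-1$ is divisible by $u^2$, on $M$ we have $e^{-\tau}=e^{-1/(2u^2)}\cdot(\text{real-analytic})$, flat along $u=0$ from both sides. From $\partial_\tau=Z\partial_Z+3W\partial_W$ and $\partial_z=e^\tau\partial_Z$ we get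
$$\partial_Z=e^{-\tau}\partial_z,\qquad\partial_W=\frac{e^{-3\tau}}{3(1+i)}\big(\partial_\tau-(i+z)\partial_z\big).$$
These generate real translations of the tube, hence are tangent. Each, taken on $M^+$ or on $M^-$ and extended by $0$, is in $\mathfrak{aut}^\infty$; this gives four independent fields. The scaling field $E=Z\partial_Z+3W\partial_W=\partial_\tau=-w^3\partial_w$ generates $(tZ,t^3W)$, so it is tangent; it is a fifth. So $\dim\mathfrak{aut}^\infty\ge5$.

$M$ is not spherical at generic points. Otherwise $E\in\mathfrak{su}(2,1)$ would have ad-eigenvalues $-1$ and $-3$, as $[E,\partial_Z]=-\partial_Z$ and $[E,\partial_W]=-3\partial_W$. An element of $\mathfrak{su}(2,1)$ is similar to minus its conjugate transpose, so the multiset of its eigenvalues on $\mathbb C^3$ is invariant under $\mu\mapsto-\bar\mu$, and their real parts are $\{s,0,-s\}$. The ad-eigenvalues are differences of these eigenvalues, with real parts in $\{0,\pm s,\pm2s\}$; this set cannot contain both $-1$ and $-3$.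

*Proof of (c).* By (a), (b), (13) and Step 4 of Section 12, used for both signs, $M$ is of infinite type and generically spherical, $\dim\mathfrak g^\pm=5$ and $\dim K_\pm=3$. Let $\mathfrak s\subset\mathfrak{su}(2,1)$ be solvable of dimension $5$. Its complexification is a Borel subalgebra of $\mathfrak{sl}_3(\mathbb C)$, which preserves a unique flag: a line $l$ in a plane $P$. As $\mathfrak s$ also preserves the plane $l^\perp$, we get $P=l^\perp\supset l$, so $l$ is isotropic and $\mathfrak s$ lies in the stabilizer $\mathfrak b$ of $l$. This $\mathfrak b$ preserves the flag $l\subset l^\perp$, so $\dim\mathfrak b\le5$ and $\mathfrak s=\mathfrak b$. Its nilradical $\mathfrak n$ has the strictly triangular matrices as complexification, so it is the 3-dimensional Heisenberg algebra, and $\mathfrak b/\mathfrak n\cong\mathbb R^2$. The nilpotent ideal $K_\pm$ of $\mathfrak g^\pm\cong\mathfrak b$ lies in the nilradical and has dimension $3$, so it equals the nilradical. Hence $K_+\oplus K_-\cong\mathfrak n\oplus\mathfrak n$, and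
$$\mathfrak{aut}^\infty/(K_+\oplus K_-)\cong\mathfrak g^+/K_+\cong\mathbb R^2 .$$
Moreover the embedding $\mathfrak{aut}^\infty\hookrightarrow\mathfrak g^+\oplus\mathfrak g^-$ has its image in the fibre product over this common quotient, whose dimension is $5+5-2=8$. So $\mathfrak{aut}^\infty\cong\mathfrak b\times_{\mathbb R^2}\mathfrak b$, over an isomorphism of the quotients $\mathfrak b/\mathfrak n$.

*Proof of (d).* The formal bound is (12). For $\mathfrak{hol}^\infty$ in finite type, the argument of Section 12, Step 1, injects it into $\mathfrak h_p$, so its dimension is $\le8$. In infinite type let $\mathfrak h^\pm$ be the restrictions of $\mathfrak{hol}^\infty$ to $M^\pm$. Fields in $\mathfrak{hol}^\infty$ vanishing on $M^\mp$ vanish at $0$, so they form $K_\pm$ as before. Thus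
$$\dim\mathfrak{hol}^\infty=\dim\mathfrak h^++\dim K_-=\dim\mathfrak h^-+\dim K_+,$$
and $\mathfrak h^\pm$ injects into $\mathfrak h_p$ for $p\in M^\pm$ with $\ell(p)\neq0$. If $N\le3$ the sum is $\le6$. Let $N=8$. If $K_+=0$, then $\dim\mathfrak{hol}^\infty=\dim\mathfrak h^-\le8$. If $K_+\ne0$, then $K_+$ is a nonzero nilpotent ideal of $\mathfrak h^+$, so $\mathfrak h^+$ is isomorphic to a proper subalgebra of the simple algebra $\mathfrak{su}(2,1)$. A proper subalgebra $\mathfrak m$ has dimension $\le5$:

- If $\mathfrak m$ is irreducible on $\mathbb C^3$, then $\mathfrak m_{\mathbb C}$ is reductive with scalar, hence (being traceless) zero, centre. So it is semisimple. A faithful irreducible representation of a sum of simple algebras is a tensor product of nontrivial ones, and $3$ is prime, so $\mathfrak m_{\mathbb C}$ is simple. Being proper in $\mathfrak{sl}_3(\mathbb C)$ it has dimension $<8$, hence $3$.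
- If $\mathfrak m$ is reducible, it preserves a line (pass to the orthogonal complement if it preserves a plane). The stabilizer of a nonisotropic line is $\mathfrak u(2)$ or $\mathfrak u(1,1)$, of dimension $4$; that of an isotropic line has dimension $5$.

So $\dim\mathfrak h^+\le5$, $\dim K_-\le3$, and $\dim\mathfrak{hol}^\infty\le8$. The fields (3) and (4) show that the hyperquadric attains both bounds in (d). $\square$
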